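# Regular faces of the Littlewood–Richardson cone

## 1. Triangles from $SL_2$, and regular faces in general

Start with $G=SL_2$. Its irreducible representations are $V_a$, $a=0,1,2,\dots$, with $\dim V_a=a+1$, and the Clebsch–Gordan rule says that $V_c$ occurs in $V_a\otimes V_b$ exactly when $a+b+c$ is even and $|a-b|\le c\le a+b$. Collect all such triples $(a,b,c)$ and take the cone they generate in $\mathbb R^3$. Every generator satisfies
$$c\le a+b,\qquad b\le a+c,\qquad a\le b+c. \tag{1}$$
Conversely, if (1) holds then
$$(a,b,c)=\tfrac{a+b-c}2(1,1,0)+\tfrac{a+c-b}2(1,0,1)+\tfrac{b+c-a}2(0,1,1),$$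
a nonnegative combination of three triples that occur. So the cone is the cone of (degenerate or not) triangles. It has one face of codimension $0$, three facets, three rays, and the vertex.

Now ask which faces contain a point with $a,b,c$ all strictly positive. The facet $c=a+b$ contains $(1,1,2)$, and the other two facets are alike. The rays through $(1,1,0),(1,0,1),(0,1,1)$ do not, and neither does the vertex. So if we only look at faces that reach the region $a,b,c>0$, we can descend from the whole cone by one step, to codimension $1$, and then no further. Here $1$ is the rank of $SL_2$.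

Let us set up the same picture for other groups. Let $G$ be a semisimple algebraic group of rank $n$ over an algebraically closed field of characteristic zero. Fix a maximal torus $T$ and a Borel subgroup $B\supset T$. Let $\Lambda$ be the weight lattice, $\Lambda_{\mathbb R}=\Lambda\otimes\mathbb R$ (of dimension $n$), and $\Lambda^+$ the dominant weights. For $\mu\in\Lambda^+$ let $V_\mu$ be the irreducible representation of highest weight $\mu$.

**Definition.** For $k\ge2$, the *Littlewood–Richardson cone* $\mathrm{LRC}(k)\subset(\Lambda_{\mathbb R})^{k+1}$ is the closed convex cone generated by all tuples $(\mu_1,\dots,\mu_k,\mu)$ of dominant weights such that $V_\mu$ occurs as a component of $V_{\mu_1}\otimes\cdots\otimes V_{\mu_k}$.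

It is a rational polyhedral cone of full dimension $(k+1)n$. Codimensions of its faces are taken in $(\Lambda_{\mathbb R})^{k+1}$, and the cone counts as a face of itself.

**Definition.** A face of $\mathrm{LRC}(k)$ is *regular* if it contains a point $(\mu_1,\dots,\mu_k,\mu)$ in which every one of $\mu_1,\dots,\mu_k,\mu$ is strictly dominant.

A face that contains a regular face is itself regular. For $SL_2$ and $k=2$ the regular faces are the cone itself and its three facets, and each contains a regular face of codimension $n=1$. The question, posed in Mike Roth's "Reduction rules for Littlewood-Richardson coefficients" (arXiv:1004.5133, 2010), is whether this always happens: *does every regular face of $\mathrm{LRC}(k)$ contain a regular face of codimension $n$?*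

The answer is no. Already for $G=SL_5$ and $k=2$, so $n=4$, there is a regular face of codimension $3$ that contains no smaller regular face. The sharp statement is the following.

**Theorem 1.** Let $k\ge2$ and let $G$ be semisimple of rank $n$. Every regular face of $\mathrm{LRC}(k)$ contains a regular face of codimension $n$ if and only if every simple factor of $G$ has rank $\le3$. If some simple factor has rank $\ge4$, there is a regular face of codimension $n-1$ containing no other regular face.

Sections 2–4 give the $SL_5$ example in full, with Hermitian matrices only. Sections 5–8 do all groups with a factor of rank $\ge4$, and Sections 9–12 treat rank $\le3$.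

## 2. From tensor products to sums of matrices with given spectra

We first make the problem symmetric in its $k+1$ entries.

**Ground field and isogeny.** Multiplicities depend only on root data, so we work over $\mathbb C$. If $(\bigotimes V_{\lambda_i})^G\ne0$, then also $(\bigotimes V_{m\lambda_i})^G\neq0$ for $m\ge1$. Indeed, the dual of a space with invariants has invariants, so there is a nonzero invariant multilinear form $f$ on $\prod V_{\lambda_i}$. It restricts to a nonzero function on the product of the cones of highest-weight vectors, because these cones span. The power $f^m$ of this restriction is nonzero, invariant and multihomogeneous of degree $m$, that is, a nonzero invariant in $\bigotimes V_{m\lambda_i}^*$. Hence passing to a sublattice of weights of finite index does not change the real cone. The cone is unchanged under isogeny, and we may take $G$ simply connected.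

**Notation.** Write $E=\Lambda_{\mathbb R}$, let $K\subset G$ be a maximal compact subgroup with Lie algebra $\mathfrak k$, and let $\mathfrak t\subset\mathfrak k$ be the Lie algebra of a maximal torus of $K$. Fix an $\mathrm{Ad}(K)$-invariant inner product on $\mathfrak k$ whose restriction to $\mathfrak t$ is rational (for instance minus the Killing form). It gives a rational inner product $(\cdot,\cdot)$, invariant under the Weyl group $W$, by which we identify $E$, the real coweights, and $\mathfrak t$. Let $\Phi$ be the root system, $C\subset E$ the closed dominant chamber, $w_0$ here the longest element of $W$, and $\mu^*=-w_0\mu$, so that $V_\mu^*=V_{\mu^*}$.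

**The symmetric cone.** Since $V_\mu$ occurs in $V_{\mu_1}\otimes\cdots\otimes V_{\mu_k}$ if and only if $(V_{\mu^*}\otimes V_{\mu_1}\otimes\cdots\otimes V_{\mu_k})^G\ne0$, the linear isomorphism
$$(\mu_1,\dots,\mu_k,\mu)\longmapsto(\mu^*,\mu_1,\dots,\mu_k)$$
carries $\mathrm{LRC}(k)$ to the cone $\Gamma\subset C^{k+1}$ generated by all dominant $(\lambda_0,\dots,\lambda_k)$ with $(\bigotimes V_{\lambda_i})^G\ne0$. It preserves codimension and strict dominance, so Theorem 1 may be proved for $\Gamma$. A face of $\Gamma$ is regular when it meets $\operatorname{int}C^{k+1}$.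

The points of $\Gamma$ can be recognized with matrices.

**Theorem 2** (Klyachko, Selecta Math. 4 (1998), for $SL_n$; Berenstein–Sjamaar, J. AMS 13 (2000), in general). A tuple $(\lambda_i)\in C^{k+1}$ lies in $\Gamma$ if and only if there are $\xi_i\in\mathrm{Ad}(K)\lambda_i$ with $\sum\xi_i=0$.

For $SL_n$ this says: there are traceless Hermitian matrices $A_0,\dots,A_k$ with spectra $\lambda_0,\dots,\lambda_k$ and sum $0$.

**Example.** Traceless Hermitian $2\times2$ matrices form a copy of $\mathbb R^3$ on which $SU(2)$ acts by rotations. The matrices with eigenvalues $\pm b/2$ form a sphere of radius proportional to $b$. So for $SL_2$ the theorem asks for vectors in $\mathbb R^3$ of lengths $b_0,\dots,b_k$ with sum $0$. They exist if and only if $b_j\le\sum_{i\ne j}b_i$ for all $j$ (the polygon inequalities), and for $k=2$ this is (1).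

We shall use two standard facts on a polyhedral cone. Each face is cut out by the vanishing of one linear functional that is nonnegative on the cone. A face of a face is a face. Also, a face of $\Gamma$ contained in a face $F$ is a face of $F$: if $\Gamma\cap\{\ell=0\}\subset F$, then it equals $F\cap\{\ell=0\}$. Call a regular face *minimal* if it contains no other regular face. For $SL_2$ and $k=2$, the three facets are the minimal regular faces.

**Lemma 3.** (a) Let $H\subset E^{k+1}$ be a linear subspace meeting $\operatorname{int}C^{k+1}$ such that $F=H\cap C^{k+1}$ is a face of $\Gamma$. Then $\operatorname{span}F=H$, and no proper face of $F$ is regular.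

(b) If $F$ is a minimal regular face, then $F=H\cap C^{k+1}$ with $H=\operatorname{span}F$.

*Proof.* (a) Let $p\in H\cap\operatorname{int}C^{k+1}$. Then $F$ contains a neighborhood of $p$ in $H$, so $\operatorname{span}F=H$. Suppose $p$ lies in a face $F\cap\{\ell=0\}$ with $\ell\ge0$ on $F$. Then $\ell\ge0$ near $p$ in $H$ and $\ell(p)=0$. A linear functional that is nonnegative near one of its zeros is zero, so $\ell|_H=0$ and the face is $F$. Thus a proper face of $F$ contains no point of $\operatorname{int}C^{k+1}$.

(b) Let $U=H\cap\operatorname{int}C^{k+1}$. It is convex and open in $H$, and $F\cap U$ is nonempty because $F$ is regular, and closed in $U$ because $F$ is closed. A point of $F$ outside the relative interior of $F$ lies in a proper face of $F$. Such a face is not regular, so the point is not in $U$. Hence $F\cap U$ is the intersection of $U$ with the relative interior of $F$, which is open in $H$. So $F\cap U$ is open, closed and nonempty in the connected set $U$, that is, $F\cap U=U$. Since $H$ meets $\operatorname{int}C^{k+1}$, the closure of $U$ is $H\cap C^{k+1}$, and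
$$H\cap C^{k+1}=\overline U\subset F\subset H\cap C^{k+1}.\qquad\square$$

So a minimal regular face is one on which the only remaining inequalities are those of dominance. The question becomes: how small can the codimension of a subspace $H$ be, if $H\cap C^{k+1}$ is a face of $\Gamma$?

## 3. Column sums in $SL_3$, and flattening a triangle

Take $G=SL_3$ and $k=2$. Then $E=\{v\in\mathbb R^3:\sum v_m=0\}$ and $C=\{v_1\ge v_2\ge v_3\}$. Name the coordinates of three spectra as
$$\lambda^0=(a_0,d_0,x_0),\qquad\lambda^1=(a_1,d_1,x_1),\qquad\lambda^2=(x_2,a_2,d_2).$$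

If Hermitian $A_i$ have these spectra and sum $0$, let $v$ be a unit eigenvector of $A_2$ for its largest eigenvalue. Then $0=\sum\langle A_iv,v\rangle\ge x_0+x_1+x_2$. So $\sum x_i\le0$ on $\Gamma$, and $\Gamma\cap\{\sum x_i=0\}$ is a face. On it $\sum(a_i+d_i)=0$ as well.

Which points of the hyperplane $\{\sum x_i=0\}$ lie in $\Gamma$? Try block matrices $A_i=B_i\oplus(x_i)$ with $B_i$ of size $2$ and eigenvalues $a_i,d_i$. By the $SL_2$ example they can be chosen with sum $0$ as soon as $b_i=a_i-d_i$ satisfy the triangle inequalities. For instance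
$$\lambda^0=(3,0,-3),\qquad\lambda^1=(3,1,-4),\qquad\lambda^2=(7,-2,-5)$$
has $\sum x_i=-3-4+7=0$ and $b=(3,2,3)$. The triangle inequalities are strict and the point is strictly dominant, so the face contains a neighborhood of this point in the hyperplane. It is a regular face of codimension $1$.

To go down to codimension $2$, the sensible move is to flatten the triangle, say to $b_0=b_1+b_2$. On $\sum(a_i+d_i)=0$ this means
$$d_0+a_1+a_2=0,\qquad\text{because}\qquad b_0-b_1-b_2=(a_0+d_1+d_2)-(d_0+a_1+a_2)=-2(d_0+a_1+a_2). \tag{2}$$
The inequality $d_0+a_1+a_2\ge0$ holds on all of $\Gamma$. Indeed, in $\mathbb C^3$ the spans of the eigenvectors for the two smallest eigenvalues of $A_0$ and of $A_2$ share a unit vector $v$, and $0=\sum\langle A_iv,v\rangle\le\lambda^0_2+\lambda^1_1+\lambda^2_2=d_0+a_1+a_2$. So $\Gamma\cap\{\sum x_i=0,\ d_0+a_1+a_2=0\}$ is a face. It is regular: it contains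
$$\lambda^0=(4,-1,-3),\qquad\lambda^1=(3,1,-4),\qquad\lambda^2=(7,-2,-5),$$
with $d_0+a_1+a_2=-1+3-2=0$, $a_0+d_1+d_2=4+1-5=0$, $\sum x_i=0$ and $b=(5,2,3)$. Diagonal matrices realize this point, and the same works nearby: every strictly dominant point at which the three sums $\sum x_i$, $d_0+a_1+a_2$, $a_0+d_1+d_2$ vanish is realized by diagonal matrices. These sums impose two independent conditions on $E^3$, so the codimension is $2=n$.

This suggests a plan for a proof that the answer is yes. Take a regular face given by column sums with one $2\times2$ block left over, and flatten the triangle of the $b_i$ to gain one more codimension. The plan needs one thing: that some flat triangle is compatible with *strict* dominance. This is exactly where it can break. By (2), the inequality $b_0\le b_1+b_2$ is the inequality $d_0+a_1+a_2\ge0$. Suppose that there is a further column with $\sum y_i=0$, and that the orderings of the spectra say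
$$d_0\ge y_0,\qquad a_1\ge y_1,\qquad a_2\ge y_2 .$$
Then $d_0+a_1+a_2\ge\sum y_i=0$ follows from dominance, and equality forces $d_0=y_0$, $a_1=y_1$, $a_2=y_2$, which is not strictly dominant. If each of the three triangle inequalities is blocked in this way by its own column, the triangle can never be flattened at a strictly dominant point. Three blocking columns $x,y,z$ and the two columns $a,d$ make five. It remains to arrange the orderings so that the column sums do cut out a face.

## 4. A codimension-three face for $SL_5$

Here $E=\{v\in\mathbb R^5:\sum v_m=0\}$ and $C=\{v_1\ge\dots\ge v_5\}$. Name the coordinates of $(\lambda^0,\lambda^1,\lambda^2)\in E^3$ as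
$$\lambda^0=(a_0,x_0,z_0,d_0,y_0),\qquad\lambda^1=(a_1,x_1,y_1,d_1,z_1),\qquad\lambda^2=(a_2,y_2,z_2,d_2,x_2),$$
and let
$$H=\Big\{\sum x_i=\sum y_i=\sum z_i=0\Big\}\subset E^3.$$
On $H$ also $\sum(a_i+d_i)=0$. The three equations are independent: if $\alpha\sum x_i+\beta\sum y_i+\gamma\sum z_i$ vanishes on $E^3$, then its restriction to slot $0$ is a multiple of the trace. Its coefficient at $a_0$ is $0$, so the multiple is $0$ and $\alpha=\beta=\gamma=0$. Thus $\operatorname{codim}H=3$.

**Proposition 4.** $F=H\cap C^3$ is a regular face of $\Gamma$ of codimension $3$, and it contains no regular face other than itself. In particular it contains no regular face of codimension $n=4$.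

**Step 1: three inequalities valid on $\Gamma$.** The purpose is to show that $\Gamma\cap H$ is a face. Let $A_0+A_1+A_2=0$ be Hermitian with spectra $\lambda^i$, and fix an orthonormal eigenbasis of each $A_i$ ordered by decreasing eigenvalue. Let $F^i_m$ be the span of the first $m$ eigenvectors of $A_i$ and $E^i$ the span of the last two. For a subspace $V\subset\mathbb C^5$ let $\mathrm{tr}_VA=\sum\langle Av,v\rangle$ over an orthonormal basis of $V$; it does not depend on the basis, and $\sum_i\mathrm{tr}_VA_i=0$.

*First inequality: $\sum(a_i+d_i)\ge0$.* We find a $2$-dimensional $V$ that meets each of $E^0,E^1,E^2$ nontrivially. If there is $0\ne e\in E^0\cap E^1$, take $V$ containing $e$ and a nonzero vector of $E^2$. Otherwise $E^0\oplus E^1$ is a hyperplane in $\mathbb C^5$, so it contains some $0\ne u\in E^2$. Write $u=e_0+e_1$ with $e_i\in E^i$. If one of $e_0,e_1$ is $0$, replace it by any nonzero vector of the same $E^i$. Let $V$ be the span of $e_0,e_1$. It is $2$-dimensional because the sum is direct, and it contains $u$ in all cases: if $e_0$ was $0$, then $u=e_1$, and likewise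 with the roles exchanged. Now choose an orthonormal basis of $V$ whose first vector lies in $E^i$. On that vector the form of $A_i$ is at most $\lambda^i_4$, on the other at most $\lambda^i_1$. So $\mathrm{tr}_VA_i\le\lambda^i_4+\lambda^i_1=d_i+a_i$. Sum over $i$.

*Second inequality: $\sum(y_i+z_i)\le0$.* Since $3+3>5$, the spaces $F^2_3\cap F^0_3$ and $F^2_3\cap F^1_3$ are nonzero. So there is a $2$-dimensional $V\subset F^2_3$ meeting both $F^0_3$ and $F^1_3$ nontrivially. For $i=0,1$, starting an orthonormal basis of $V$ with a vector of $F^i_3$ gives $\mathrm{tr}_VA_i\ge\lambda^i_3+\lambda^i_5=y_i+z_i$. For $i=2$: inside the $3$-dimensional $F^2_3$, the plane $V$ meets $F^2_2$ nontrivially. Starting with a vector of $V\cap F^2_2$ gives $\mathrm{tr}_VA_2\ge\lambda^2_2+\lambda^2_3=y_2+z_2$. Sum over $i$.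

*Third inequality: $\sum z_i\le0$.* Take a unit vector $v\in F^0_3\cap F^2_3$. Then $0=\sum\langle A_iv,v\rangle\ge\lambda^0_3+\lambda^1_5+\lambda^2_3=z_0+z_1+z_2$.

By Theorem 2 the three inequalities hold on $\Gamma$, so the subset of $\Gamma$ where all three are equalities is a face. Equality means $\sum(a_i+d_i)=0$, $\sum y_i=0$ and $\sum z_i=0$. As all traces vanish, then $\sum x_i=0$ too. So this face is $\Gamma\cap H$.

**Step 2: $H\cap C^3\subset\Gamma$.** The purpose is to see that dominance blocks all three triangle inequalities. Let $(\lambda^i)\in H\cap C^3$ and $b_i=a_i-d_i\ge0$. Reading the orderings off the positions,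
$$\begin{aligned}
d_0+a_1+a_2&\ge y_0+y_1+y_2=0,\\
a_0+d_1+a_2&\ge z_0+z_1+z_2=0,\\
a_0+a_1+d_2&\ge x_0+x_1+x_2=0.
\end{aligned}\tag{3}$$
Since $\sum(a_i+d_i)=0$, identity (2) gives $b_0-b_1-b_2=-2(d_0+a_1+a_2)\le0$. In the same way $b_1\le b_0+b_2$ and $b_2\le b_0+b_1$. So there are traceless Hermitian $2\times2$ matrices with eigenvalues $\pm b_i/2$ and sum $0$. Adding the scalars $(a_i+d_i)/2$, which sum to $0$, we get Hermitian $2\times2$ matrices $B_i$ with eigenvalues $a_i,d_i$ and $\sum B_i=0$. The matrices
$$A_i=B_i\oplus(x_i)\oplus(y_i)\oplus(z_i)$$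
have spectra $\lambda^i$ and sum $0$. By Theorem 2, $(\lambda^i)\in\Gamma$.

So $\Gamma\cap H=H\cap C^3=F$ is a face of $\Gamma$.

**Step 3: $F$ is regular.** Take
$$\lambda^0=(7,6,5,-8,-10),\qquad\lambda^1=(8,6,4,-8,-10),\qquad\lambda^2=(8,6,5,-7,-12).$$
The traces are $0$ and the entries strictly decrease. Moreover $\sum x_i=6+6-12=0$, $\sum y_i=-10+4+6=0$, $\sum z_i=5-10+5=0$. In the fundamental-weight coordinates of $\mathrm{LRC}(2)$ this is the point $\mu_1=(2,2,12,2)$, $\mu_2=(2,1,12,5)$, $\mu=(2,13,1,1)$; the last is the reversal of the differences $(1,1,13,2)$ of $\lambda^0$.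

**Step 4: nothing regular below $F$.** By Lemma 3(a), $\operatorname{span}F=H$ has codimension $3$ and no proper face of $F$ is regular. $\square$

This answers the question: **no**. At the point of Step 3 we have $b=(15,16,15)$, far from flat. By (3), a flat triangle $b_0=b_1+b_2$ on $F$ forces $d_0=y_0$, $a_1=y_1$, $a_2=y_2$, so it occurs only on walls of the chamber.

## 5. Inequalities from parabolic subgroups

For a general $G$ we need a substitute for the three trace inequalities.

**Notation.** For $h\in E$ let $\Phi_h=\{\gamma\in\Phi:(\gamma,h)=0\}$ and $\mathfrak z=\Phi_h^\perp\subset E$. Let $L\supset T$ be the Levi subgroup with roots $\Phi_h$, and $Q\supset L$ the parabolic subgroup with roots $\{\gamma:(\gamma,h)\le0\}$. Put $\mathfrak n=\bigoplus_{(\gamma,h)>0}\mathfrak g_\gamma$. Then $\mathfrak g=\mathfrak q\oplus\mathfrak n$, and $L$ preserves both summands. For $w\in W$ put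
$$T_w=\bigoplus_{(\gamma,h)>0,\ w\gamma>0}\mathfrak g_\gamma\subset\mathfrak n .$$
From here on $w_0,\dots,w_k$ denote arbitrary elements of $W$, indexed like the slots; the longest element appears once more, in Lemma 9, and will be named there. "Generic" means: in some nonempty Zariski open set.

**Example.** For $SL_3$ and $h=(1,1,-2)$ we have $\Phi_h=\{\pm(e_1-e_2)\}$, and $\mathfrak n$ is spanned by the matrix units $E_{13},E_{23}$. For $w=1$ we get $T_w=\mathfrak n$. For the permutation $w$ that reverses the coordinates, $T_w=0$.

**Lemma 5.** Let $w_0,\dots,w_k\in W$ satisfy $\sum_i\operatorname{codim}_{\mathfrak n}T_{w_i}=\dim\mathfrak n$ and $\bigcap_i\mathrm{Ad}(l_i)T_{w_i}=0$ for some $l_i\in L$. Then: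

(1) for generic $(g_i)\in G^{k+1}$, $\bigcap_ig_iBw_iQ\ne\emptyset$;

(2) $\sum_i(\lambda_i,w_ix)\ge0$ on $\Gamma$ for all $x\in\mathfrak z$ such that $(\gamma,x)\ge0$ whenever $(\gamma,h)>0$.

*Proof of (1).* The purpose is to show that generic translates meet, by a tangent space computation. Consider
$$G\times\prod_iQw_i^{-1}B\to G^{k+1},\qquad(g,(m_i))\mapsto(gm_i).$$
If $(g_i)$ is in the image, then $g=g_im_i^{-1}\in g_iBw_iQ$ for all $i$, so it is enough to show that the map is dominant. The source is smooth and irreducible, and we are in characteristic zero, so it is enough that the differential is onto at one point. Take the point $(1,(l_iw_i^{-1}))$, with representatives of $w_i^{-1}$ in the normalizer of $T$. After right trivialization, the tangent space of $Qw_i^{-1}B$ at $l_iw_i^{-1}$ is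
$$\mathfrak q+\mathrm{Ad}(l_i)w_i^{-1}\mathfrak b=\mathrm{Ad}(l_i)\big(\mathfrak q+w_i^{-1}\mathfrak b\big)=\mathfrak q\oplus\mathrm{Ad}(l_i)T_{w_i},$$
because $\mathfrak g_\gamma\subset w_i^{-1}\mathfrak b$ if and only if $w_i\gamma>0$. The image of the differential is the sum of the diagonal $\mathfrak g$ and of $\prod_i(\mathfrak q\oplus\mathrm{Ad}(l_i)T_{w_i})$. It is everything if and only if $\mathfrak g\to\prod_i\mathfrak g/(\mathfrak q\oplus\mathrm{Ad}(l_i)T_{w_i})$ is onto. Since $\mathfrak q$ maps to $0$, this means that
$$\mathfrak n\to\prod_i\mathfrak n/\mathrm{Ad}(l_i)T_{w_i}$$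
is onto. Its kernel is $\bigcap_i\mathrm{Ad}(l_i)T_{w_i}=0$, and both sides have the same dimension. So it is onto.

*Proof of (2).* The purpose is to convert (1) into an inequality on weights. The set of allowed $x$ is a rational polyhedral cone, so by linearity we may assume that $x$ is a cocharacter. Also we may assume that $(\lambda_i)$ is a generator of $\Gamma$; let $v_i\in V_{\lambda_i}$ be highest weight vectors. There is a nonzero $G$-invariant multilinear form $f$ on $\prod V_{\lambda_i}$. Since $Gv_i$ spans $V_{\lambda_i}$, $f(g_0v_0,\dots,g_kv_k)$ is not identically $0$, hence nonzero for generic $(g_i)$. By (1) we may also assume that there is $g$ with $g^{-1}g_i\in Qw_i^{-1}B$ for all $i$. Apply $g^{-1}$ to all arguments and use that $B$ acts on $v_i$ by scalars. We get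
$$f(q_0w_0^{-1}v_0,\dots,q_kw_k^{-1}v_k)\ne0\qquad\text{with }q_i\in Q.$$
The vector $w_i^{-1}v_i$ has weight $w_i^{-1}\lambda_i$, so its $x$-weight is $(w_i^{-1}\lambda_i,x)=(\lambda_i,w_ix)$. A root $\gamma$ of $Q$ has $(\gamma,x)\le0$: if $(\gamma,h)<0$, then $(-\gamma,x)\ge0$ by assumption on $x$; if $(\gamma,h)=0$, then $(\gamma,x)=0$ as $x\in\mathfrak z$. So all components of $q_iw_i^{-1}v_i$ have $x$-weight $\le(\lambda_i,w_ix)$. As $f$ is invariant under $x$, only components with total $x$-weight $0$ contribute to the nonzero value. Hence $0\le\sum(\lambda_i,w_ix)$. $\square$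

## 6. Root strings and polygons

We now state what made the $SL_5$ example work, in terms of roots. The columns $a,d$ become a root $\alpha$; the subspace $H$ becomes "the sum of suitably rotated $\lambda_i$ is a multiple of $\alpha$".

**Definition.** Let $\alpha\in\Phi$ and let $h\in\alpha^\perp$ with $\Phi_h=\{\pm\alpha\}$. A *string* is a set $S=\Phi\cap(\gamma+\mathbb R\alpha)$, $\gamma\in\Phi$, with $(\gamma,h)>0$. For regular $\nu_0,\dots,\nu_k\in E$ put $n_i(S)=\#\{\gamma'\in S:(\nu_i,\gamma')<0\}$.

Note that $h$ is constant on a string, because $h\perp\alpha$.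

**Example.** For $SL_3$ with $\alpha=e_1-e_2$ and $h=(1,1,-2)$ there is one string, $S=\{e_1-e_3,e_2-e_3\}$. The second point of Section 3, in coordinates $(a,d,x)$, gives $\nu_0=(4,-1,-3)$, $\nu_1=(3,1,-4)$, $\nu_2=(-2,-5,7)$, with $\sum\nu_i=5\alpha$ and $(n_0,n_1,n_2)=(0,0,2)$. In type $C_4$, with $\alpha=e_1-e_2$, the set $\{2e_1,\,e_1+e_2,\,2e_2\}$ is a string of length three when $h$ is positive on it.

**Proposition 6.** Let $\alpha\in\Phi$, let $h\in\alpha^\perp$ with $\Phi_h=\{\pm\alpha\}$, and let $\nu_0,\dots,\nu_k\in E$ ($k\ge2$) be regular with $(\nu_i,\alpha)>0$. Assume: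

* (a) $\sum\nu_i\in\mathbb R\alpha$;
* (b) for every string $S$: $\sum_in_i(S)=\#S$, and at most two of the $n_i(S)$ are nonzero;
* (c) for every $j$ there is a root $\delta_j$ with $(\delta_j,\alpha)=\frac12(\alpha,\alpha)$, $(\nu_i,\delta_j)>0$ for $i\ne j$, and $(\nu_j,\delta_j-\alpha)>0$.

Let $w_i\in W$ with $w_i\nu_i\in\operatorname{int}C$, and let $H=\{(\lambda_i):\sum w_i^{-1}\lambda_i\in\mathbb R\alpha\}$. Then $F=H\cap C^{k+1}$ is a regular face of $\Gamma$ of codimension $n-1$ with no proper regular face.

In (c), $\delta_j-\alpha=s_\alpha\delta_j$ is a root. Each condition has one task: (a) makes $H$ meet the interior of the chamber, (b) makes $\Gamma\cap H$ a face, and (c) blocks the polygon inequalities. In the $SL_3$ example (c) fails for $j=0$. The roots with $(\delta,\alpha)=1$ are $e_1-e_3$, which is $-9$ on $\nu_2$, and $e_3-e_2$, which is $-5$ on $\nu_1$.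

**Step 1: $\Gamma\cap H$ is a face.** We verify the hypotheses of Lemma 5. Here $\mathfrak z=\alpha^\perp$, and $w_i\gamma>0$ if and only if $(w_i\gamma,w_i\nu_i)>0$, that is, $(\nu_i,\gamma)>0$. For a string $S$ put $V_S=\bigoplus_{\gamma\in S}\mathfrak g_\gamma$. It is $L$-stable because $L$ has roots $\pm\alpha$, and $\mathfrak n=\bigoplus_SV_S$. Since $(\nu_i,\alpha)>0$, values of $\nu_i$ increase along $S$ in direction $\alpha$. So $T_{w_i}\cap V_S$ is spanned by the root spaces of the $\#S-n_i(S)$ highest roots of $S$, and has codimension $n_i(S)$ in $V_S$. Also $T_{w_i}=\bigoplus_S(T_{w_i}\cap V_S)$. By (b),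
$$\sum_i\operatorname{codim}T_{w_i}=\sum_S\sum_in_i(S)=\sum_S\#S=\dim\mathfrak n.$$

Fix $S$. We claim that $\bigcap_il_i(T_{w_i}\cap V_S)=0$ for some $(l_i)\in L^{k+1}$. If $n_i(S)=\#S$ for some $i$, then $T_{w_i}\cap V_S=0$. Otherwise exactly two indices $i\ne i'$ have nonzero $n$, and $n_i(S)+n_{i'}(S)=\#S$. Take $l_i=1$ and let $l_{i'}$ represent $s_\alpha$, which reverses $S$. Then $T_{w_i}\cap V_S$ is spanned by the $\#S-n_i=n_{i'}$ highest root spaces and $l_{i'}(T_{w_{i'}}\cap V_S)$ by the $\#S-n_{i'}=n_i$ lowest ones. These are complementary, which proves the claim. The condition $\bigcap_il_i(T_{w_i}\cap V_S)=0$ says that $V_S\to\prod_iV_S/l_i(T_{w_i}\cap V_S)$ is injective, so it is open in $(l_i)\in L^{k+1}$. There are finitely many $S$ and $L^{k+1}$ is irreducible, so the nonempty open conditions hold simultaneously for generic $(l_i)$. For such $(l_i)$, $\bigcap_i\mathrm{Ad}(l_i)T_{w_i}=0$.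

Lemma 5(2) now gives $\big(\sum_iw_i^{-1}\lambda_i,x\big)\ge0$ on $\Gamma$ for all $x\in\alpha^\perp$ with $(\gamma,x)\ge0$ whenever $(\gamma,h)>0$. These $x$ form a cone in $\alpha^\perp$ with $h$ in its interior, so they span $\alpha^\perp$. Equality for all of them means $\sum w_i^{-1}\lambda_i\in\mathbb R\alpha$. Hence $\Gamma\cap H$ is a face.

**Step 2: $H\cap C^{k+1}\subset\Gamma$.** We show that dominance forces the polygon inequalities and then build the $\xi_i$ of Theorem 2. Let $(\lambda_i)\in H\cap C^{k+1}$, $\lambda_i'=w_i^{-1}\lambda_i$, $b_i=(\lambda_i',\alpha)$, and $\sum\lambda_i'=c\alpha$. The point $\lambda'_i$ lies in the closed chamber of $\nu_i$, so a root that is positive on $\nu_i$ is $\ge0$ on $\lambda_i'$. In particular $b_i\ge0$, and $\sum b_i=c(\alpha,\alpha)$. By (c), for each $j$,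
$$0\le\sum_{i\ne j}(\lambda_i',\delta_j)+(\lambda_j',\delta_j-\alpha)=c(\alpha,\delta_j)-b_j=\tfrac12\sum_ib_i-b_j .$$
So $b_j\le\sum_{i\ne j}b_i$ for all $j$.

Write $\lambda_i'=\kappa_i+\frac{b_i}{(\alpha,\alpha)}\alpha$ with $\kappa_i\perp\alpha$. The component of $\sum\lambda_i'=c\alpha$ orthogonal to $\alpha$ vanishes, so $\sum\kappa_i=0$. Let $SU(2)_\alpha\subset K$ be the subgroup of the root $\alpha$ and $\mathfrak{su}(2)_\alpha\cong\mathbb R^3$ its Lie algebra; it contains $\alpha\in E=\mathfrak t$. The group acts on $\mathfrak{su}(2)_\alpha$ transitively on spheres. By the polygon inequalities there are $u_i\in\mathfrak{su}(2)_\alpha$ of length $\big\|\frac{b_i}{(\alpha,\alpha)}\alpha\big\|$ with $\sum u_i=0$. Since $SU(2)_\alpha$ fixes $\kappa_i$ (as $(\alpha,\kappa_i)=0$), the element $\xi_i=\kappa_i+u_i$ lies in $\mathrm{Ad}(SU(2)_\alpha)\lambda_i'\subset\mathrm{Ad}(K)\lambda_i$. And $\sum\xi_i=0$. By Theorem 2, $(\lambda_i)\in\Gamma$.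

**Step 3: conclusion.** So $F=H\cap C^{k+1}=\Gamma\cap H$ is a face. By (a), $(w_i\nu_i)\in H\cap\operatorname{int}C^{k+1}$, so $F$ is regular and $H$ meets the interior. The map $(\lambda_i)\mapsto\sum w_i^{-1}\lambda_i$ to $E/\mathbb R\alpha$ is onto, so $H$ has codimension $n-1$. Lemma 3(a) gives $\operatorname{span}F=H$ and says that no proper face of $F$ is regular. $\square$

## 7. Data in types $A_4$, $B_4$, $C_4$, $D_4$, $F_4$

Now we exhibit triples for $k=2$. Always $\alpha=e_1-e_2$, and all computations are with the standard inner product. It agrees with ours up to a scalar, since the root systems are irreducible; the conditions of Proposition 6 do not see a scalar. In the tables, the entries list the values of $\nu_i$ on the roots of the string in the order given. Condition (b) asks that in each row the number of negative entries equals the size of the string, and that they occur in at most two columns.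

**Type $A_4$.** Take $h=(4,4,1,-3,-6)$ and
$$\nu_0=(7,-8,6,-10,5),\qquad\nu_1=(8,-8,6,4,-10),\qquad\nu_2=(8,-7,-12,6,5).$$
The sum is $(23,-23,0,0,0)=23\alpha$, and $(\nu_i,\alpha)=15,16,15$. No two coordinates of $h$ agree except the first two, so $\Phi_h=\{\pm\alpha\}$.

| string | $\nu_0$ | $\nu_1$ | $\nu_2$ |
|---|---|---|---|
| $e_1-e_3,\ e_2-e_3$ | $1,-14$ | $2,-14$ | $20,5$ |
| $e_1-e_4,\ e_2-e_4$ | $17,2$ | $4,-12$ | $2,-13$ |
| $e_1-e_5,\ e_2-e_5$ | $2,-13$ | $18,2$ | $3,-12$ |
| $e_3-e_4$ | $16$ | $2$ | $-18$ |
| $e_3-e_5$ | $1$ | $16$ | $-17$ |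
| $e_4-e_5$ | $-15$ | $14$ | $1$ |

In the first row, for example, $n=(1,1,0)$ with sum $2=\#S$. All entries are nonzero, so the $\nu_i$ are regular, and (b) holds in each row. For (c) take $\delta_0=e_1-e_4$ (values $4,2$ on $\nu_1,\nu_2$, and $e_2-e_4$ is $2$ on $\nu_0$), $\delta_1=e_1-e_5$ (values $2,3$ on $\nu_0,\nu_2$, and $e_2-e_5$ is $2$ on $\nu_1$), $\delta_2=e_1-e_3$ (values $1,2$ on $\nu_0,\nu_1$, and $e_2-e_3$ is $5$ on $\nu_2$). Note $(\delta_j,h)=7,10,3>0$. Reading the coordinates of $\nu_i$ as $(a_i,d_i,x_i,y_i,z_i)$, this is the example of Section 4, with the same regular point.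

**Types $D_4,B_4,C_4,F_4$.** The roots of $D_4$ are $\pm e_i\pm e_j$ ($i\ne j$). For $B_4$ add $\pm e_i$ to $D_4$, for $C_4$ add $\pm2e_i$ to $D_4$, and for $F_4$ add $\frac12(\pm1,\pm1,\pm1,\pm1)$ to $B_4$. Take $h=(3,3,2,1)$ and
$$\nu_0=(2,-17,1,-19),\qquad\nu_1=(10,1,9,8),\qquad\nu_2=(13,-9,-10,11).$$
The sum is $(25,-25,0,0)=25\alpha$, and $(\nu_i,\alpha)=19,9,22$. In each type $\Phi_h=\{\pm\alpha\}$; for the half-spin roots of $F_4$, $\pm3\pm3\pm2\pm1$ is never $0$.

| string | $\nu_0$ | $\nu_1$ | $\nu_2$ |
|---|---|---|---|
| $e_1-e_3,\ e_2-e_3$ | $1,-18$ | $1,-8$ | $23,1$ |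
| $e_1+e_3,\ e_2+e_3$ | $3,-16$ | $19,10$ | $3,-19$ |
| $e_1-e_4,\ e_2-e_4$ | $21,2$ | $2,-7$ | $2,-20$ |
| $e_1+e_4,\ e_2+e_4$ | $-17,-36$ | $18,9$ | $24,2$ |
| $e_1+e_2$ (in $D_4,B_4,F_4$) | $-15$ | $11$ | $4$ |
| $e_3-e_4$ | $20$ | $1$ | $-21$ |
| $e_3+e_4$ | $-18$ | $17$ | $1$ |
| $e_1,\ e_2$ (in $B_4,F_4$) | $2,-17$ | $10,1$ | $13,-9$ |
| $2e_1,\ e_1+e_2,\ 2e_2$ (in $C_4$) | $4,-15,-34$ | $20,11,2$ | $26,4,-18$ |
| $e_3$ (in $B_4,F_4$) | $1$ | $9$ | $-10$ |
| $e_4$ (in $B_4,F_4$) | $-19$ | $8$ | $11$ |

In $C_4$ the last two rows are replaced by $2e_3$ and $2e_4$, with doubled values and the same signs. For $F_4$ there are in addition the half-spin roots; the values in the next table are doubled.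

| string in $F_4$ | $\nu_0$ | $\nu_1$ | $\nu_2$ |
|---|---|---|---|
| $\frac12(1,-1,1,1),\ \frac12(-1,1,1,1)$ | $1,-37$ | $26,8$ | $23,-21$ |
| $\frac12(1,-1,1,-1),\ \frac12(-1,1,1,-1)$ | $39,1$ | $10,-8$ | $1,-43$ |
| $\frac12(1,1,1,1)$ | $-33$ | $28$ | $5$ |
| $\frac12(1,1,1,-1)$ | $5$ | $12$ | $-17$ |
| $\frac12(1,1,-1,1)$ | $-35$ | $10$ | $25$ |
| $\frac12(1,1,-1,-1)$ | $3$ | $-6$ | $3$ |

Together with $\alpha$, the listed roots number $12$, $16$, $16$, $24$ in types $D_4,B_4,C_4,F_4$, half of all roots, so the lists are complete. All values are nonzero, and (b) holds in each row: for instance $n=(2,0,0)$ in the row of $e_1+e_4$, and $n=(2,0,1)$ in the row of $2e_1$.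

For (c) take $\delta_0=e_1-e_4$ (values $2,2$ on $\nu_1,\nu_2$, and $e_2-e_4$ is $2$ on $\nu_0$), $\delta_1=e_1+e_3$ (values $3,3$ on $\nu_0,\nu_2$, and $e_2+e_3$ is $10$ on $\nu_1$), $\delta_2=e_1-e_3$ (values $1,1$ on $\nu_0,\nu_1$, and $e_2-e_3$ is $1$ on $\nu_2$). Each has $(\delta_j,\alpha)=1=\frac12(\alpha,\alpha)$. Again $(\delta_j,h)=2,5,1>0$.

## 8. Larger root systems and longer tensor products

**Step 1: from a subsystem to the whole root system.** The purpose is to transport the data. Let $\Psi=\Phi\cap\operatorname{span}\Psi$ be a subsystem carrying data $(\alpha,h,\nu_0,\nu_1,\nu_2,\delta_j)$ as in Section 7, with all these vectors in $\operatorname{span}\Psi$. A root outside $\Psi$ is not in $\operatorname{span}\Psi$, so there is $c\perp\Psi$ that is not orthogonal to any root outside $\Psi$. For $N\gg0$ replace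
$$h,\ \nu_0,\ \nu_1,\ \nu_2\qquad\text{by}\qquad h+Nc,\ \nu_0+Nc,\ \nu_1+Nc,\ \nu_2-2Nc .$$
The sum of the $\nu_i$ is unchanged, so (a) persists. On roots of $\Psi$ nothing changes. On a root $\gamma\notin\Psi$ the term with $(\gamma,c)\ne0$ dominates; so $\Phi_{h+Nc}=\{\pm\alpha\}$ and the new $\nu_i$ are regular. As $\alpha\in\Psi$ and $\Psi=\Phi\cap\operatorname{span}\Psi$, a string lies in $\Psi$ or is disjoint from it. Strings in $\Psi$ and the roots $\delta_j\in\Psi$ are unaffected. A string $S\not\subset\Psi$ on which $h+Nc$ is positive has $(S,c)>0$; then $\nu_0,\nu_1$ are positive on $S$ and $\nu_2$ is negative on it, so $n(S)=(0,0,\#S)$. Thus (a)–(c) hold for $\Phi$, and $(\delta_j,h+Nc)=(\delta_j,h)>0$ remains true.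

**Step 2: from $k=2$ to larger $k$.** The purpose is to add slots that interfere with nothing. Let $h,\nu_0,\nu_1,\nu_2,\delta_j$ be data for $\Phi$ and $k=2$ with $(\delta_j,h)>0$. For $3\le i\le k$ put $\nu_i=\varepsilon(h+\eta\alpha)$, and replace $\nu_0$ by $\nu_0-(k-2)\varepsilon h$, with small $\eta>0$ and then small $\varepsilon>0$.

Condition (a): the sum changes by $(k-2)\varepsilon\eta\alpha$. Positivity on $\alpha$: $(\nu_i,\alpha)=\varepsilon\eta(\alpha,\alpha)>0$ for $i\ge3$, and $(\nu_0,\alpha)$ is unchanged because $h\perp\alpha$. Regularity and (b): for small $\eta$, every root with $(\gamma,h)>0$ is positive on the new $\nu_i$, so they are regular and have $n_i(S)=0$ for all $S$; for small $\varepsilon$ the signs of $\nu_0$ on roots do not change. Condition (c) for $j\le2$: the new requirement $(\nu_i,\delta_j)>0$ for $i\ge3$ holds because $(\delta_j,h)>0$. Condition (c) for $j\ge3$: take $\delta_j=\delta_2$. It is positive on $\nu_0,\nu_1$; on $\nu_2$ because $\delta_2-\alpha$ and $\alpha$ are; and on $\nu_i$, $i\ge3$, because $(\delta_2,h)>0$. Finally $\delta_2-\alpha$ is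 positive on $\nu_j$ since $(\delta_2-\alpha,h)=(\delta_2,h)>0$.

**Step 3: every factor of rank $\ge4$ contains such a $\Psi$.** An irreducible root system $\Phi'$ of rank $\ge4$ contains a subsystem of the form $\Phi'\cap\operatorname{span}$ of type $A_4,B_4,C_4,D_4$ or $F_4$: the systems generated by suitable simple roots give $A_m\supset A_4$, $B_m\supset B_4$, $C_m\supset C_4$, $D_m\supset D_4$, $E_m\supset D_4$, and $F_4$ is itself in the list. If $\Phi'$ is a simple factor of $\Phi$, the subsystem is also the intersection of $\Phi$ with its span.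

So if some simple factor of $G$ has rank $\ge4$, Proposition 6 applies for every $k\ge2$ and gives a regular face of codimension $n-1$ containing no other regular face. In particular it contains no regular face of codimension $n$. This proves the last statement of Theorem 1 and the "only if" part.

## 9. Codimension at most $n$, and at least $2$

We turn to groups all of whose simple factors have rank $\le3$.

**Reduction to simple groups.** For a product, $\Gamma(G_1\times G_2)=\Gamma(G_1)\times\Gamma(G_2)$, since irreducible representations and their invariants are products. Faces of the product are products of faces, such a face is regular if and only if both factors are, and codimensions add. So if the property in Theorem 1 holds for each simple factor, it holds for $G$. Let $G$ be simple of rank $n\le3$. Every regular face contains a minimal one, as there are finitely many faces. So we must show that **minimal regular faces have codimension $n$**.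

**Lemma 8.** (Any $G$.) Regular faces have codimension $\le n$.

*Proof.* The idea is to move a point of the face by all first-order deformations of the equation $\sum\xi_i=0$. Let $F$ be a regular face and $(\lambda_i)\in F$ strictly dominant. By Theorem 2 there are $g_i\in K$ with $\xi_i=\mathrm{Ad}(g_i)\lambda_i$ and $\sum\xi_i=0$. Let $\eta_i\in\mathfrak k$ with $\sum\eta_i=0$, and let $\lambda_i(t)\in C$ be the point with $\xi_i+t\eta_i\in\mathrm{Ad}(K)\lambda_i(t)$. As $\lambda_i$ is strictly dominant, $(gT_K,\mu)\mapsto\mathrm{Ad}(g)\mu$ is a diffeomorphism from $K/T_K\times\operatorname{int}C$ to the set of regular elements of $\mathfrak k$ ($T_K$ the maximal torus of $K$). Its differential at $(1,\lambda_i)$ is $(X,\mu)\mapsto[X,\lambda_i]+\mu$ with $[\mathfrak k,\lambda_i]=\mathfrak t^\perp$. Hence $\lambda_i(t)$ is smooth near $t=0$, and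
$$\lambda_i'(0)=\mathrm{pr}_{\mathfrak t}\,\mathrm{Ad}(g_i^{-1})\eta_i .$$
By Theorem 2, $\lambda(t)=(\lambda_i(t))\in\Gamma$. Let $\ell$ be a linear functional with $\ell\ge0$ on $\Gamma$ and $\ell|_F=0$. Then $\ell(\lambda(t))\ge0$ with value $0$ at $t=0$, so $\ell(\lambda'(0))=0$.

The common kernel of all such $\ell$ is $\operatorname{span}F$. Indeed, write $\Gamma=\{\ell_1\ge0,\dots,\ell_r\ge0\}$, and let $J$ be the set of $j$ with $\ell_j|_F=0$. A point $p$ in the relative interior of $F$ has $\ell_j(p)>0$ for $j\notin J$. So a neighborhood of $p$ in $\bigcap_{j\in J}\ker\ell_j$ lies in $\Gamma$. Since $F=\Gamma\cap\{\ell=0\}$ for some $\ell\ge0$ on $\Gamma$ that vanishes at $p$, this $\ell$ vanishes on the neighborhood, which therefore lies in $F$.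

Thus $\lambda'(0)\in\operatorname{span}F$. The vectors $\lambda'(0)$ form a linear subspace of $\mathfrak t^{k+1}$. Its orthogonal complement consists of the $(h_i)\in\mathfrak t^{k+1}$ with $\sum(h_i,\mathrm{Ad}(g_i^{-1})\eta_i)=\sum(\mathrm{Ad}(g_i)h_i,\eta_i)=0$ whenever $\sum\eta_i=0$, that is, with all $\mathrm{Ad}(g_i)h_i$ equal. Such a tuple is determined by $h_0$, so the complement has dimension $\le n$, and $\operatorname{codim}F\le n$. $\square$

**Lemma 9.** A minimal regular face $F$ has codimension $\ge1$ if $n\ge1$, and $\ge2$ if $n\ge2$ (here $G$ is any semisimple group).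

*Proof.* The idea is that $H\cap C^{k+1}$, for $H$ large, contains tuples with too many zeros. Let $\theta=-w_{\mathrm{long}}$ with $w_{\mathrm{long}}$ the longest element of $W$. By Theorem 2, no point of $\Gamma$ has exactly one nonzero entry. If only the entries $\lambda$ in slot $i$ and $\lambda'$ in slot $j$ are nonzero, then $\xi_j=-\xi_i$, so $\lambda'=\theta\lambda$. By Lemma 3(b), $F=H\cap C^{k+1}$ with $H=\operatorname{span}F$. Let $\omega_1,\dots,\omega_n$ be the fundamental weights.

If the codimension were $0$, then $(\omega_1,0,\dots,0)\in C^{k+1}=F\subset\Gamma$, impossible.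

Let $n\ge2$ and suppose $H=\{\sum h_i(\lambda_i)=0\}$ is a hyperplane; put $c_{ia}=h_i(\omega_a)$. If $c_{ia}=0$, then $\omega_a$ in slot $i$ alone lies in $H\cap C^{k+1}\subset\Gamma$, impossible. If $c_{ia}c_{ib}<0$, then the same holds for $|c_{ib}|\omega_a+|c_{ia}|\omega_b$ in slot $i$, again impossible. So for each $i$ all $c_{ia}$ are nonzero and of one sign, and $h_i$ has this sign on strictly dominant weights. As $H$ contains a strictly dominant tuple, two indices $i\ne j$ have opposite signs. Then for all $a,b$ the tuple with $|c_{jb}|\omega_a$ in slot $i$ and $|c_{ia}|\omega_b$ in slot $j$ satisfies $|c_{jb}|c_{ia}+|c_{ia}|c_{jb}=0$, so it lies in $H\cap C^{k+1}\subset\Gamma$. Hence $\theta\omega_a$ is proportional to $\omega_b$ for all $a,b$. With $b$ fixed, $\omega_1$ and $\omega_2$ would be proportional, a contradiction. $\square$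

Lemmas 8 and 9 settle $n=1$ and $n=2$. For $n=3$ it remains to exclude a minimal regular face of codimension $2$.

## 10. Levi-movable tuples: from $P$ to $B$

Let $P\supset B$ be a standard parabolic subgroup with Levi subgroup $L\supset T$, let $\Phi_L$ be the roots of $L$, $\mathfrak z=\Phi_L^\perp$, $W_L$ the Weyl group of $L$, and $o\in G/P$ the base point. Let $W^P\subset W$ be the set of $w$ of minimal length in $wW_L$; equivalently, $w\beta>0$ for all positive $\beta\in\Phi_L$.

**Definition.** A tuple $(w_i)$ in $W^P$ is *Levi-movable* if for generic $l_i\in L$ the subspaces $\mathrm{Ad}(l_i)T_o(w_i^{-1}Bw_iP/P)$ of $T_o(G/P)$ have codimensions adding up to $\dim G/P$ and intersect in $0$.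

In the notation of Section 5, choose $h\in\mathfrak z$ antidominant with $\Phi_h=\Phi_L$. Then $Q=P$, $T_o(G/P)=\mathfrak g/\mathfrak p=\mathfrak n$, and the subspace $T_o(w_i^{-1}Bw_iP/P)$ is $T_{w_i}$. So Levi-movability is the hypothesis of Lemma 5.

**Example.** Let $G=SL_2$ and $P=B$, so $L=T$ and $\mathfrak n=\mathfrak g_{-\alpha}$. Then $T_w=\mathfrak n$ for $w=s_\alpha$ and $T_w=0$ for $w=1$. A tuple is Levi-movable if and only if exactly one $w_j$ is $1$. The corresponding intersection $\bigcap g_iBw_iB/B$ consists of one point of $\mathbb P^1$ and open cells, so for generic $g_i$ it is one point. The equation $\sum(\lambda_i,w_ix)=0$ reads $\lambda_j=\sum_{i\ne j}\lambda_i$, which cuts out a facet of Section 1 when $k=2$.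

**Theorem 10** (Ressayre, *Geometric invariant theory and the generalized eigenvalue problem*, Invent. Math. 180 (2010), 389–441; facets and Levi-movability: Belkale–Kumar, Invent. Math. 166 (2006)). Let $P\supset B$ be a standard parabolic subgroup and let $w_i\in W^P$ be such that $(w_i)$ is Levi-movable and the intersection number $\#\bigcap g_iBw_iP/P$ ($g_i$ generic) equals $1$, i.e. the Belkale–Kumar product of the corresponding classes is $[pt]$. Then
$$\Gamma\cap\Big\{\sum(\lambda_i,w_ix)=0\ \ \forall x\in\mathfrak z\Big\}$$
is a regular face of codimension $\dim\mathfrak z$. Every regular face arises in this way.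

**Setting.** From now on $G$ is simple of rank $3$, and $F$ is a minimal regular face of codimension $2$, given by $(P,w_i)$ as in Theorem 10. We look for a contradiction. We have $\dim\mathfrak z=2$, so $\Phi_L=\{\pm\alpha\}$ with $\alpha\in\Phi^+$, $\mathfrak z=\alpha^\perp$, and $w_i\alpha>0$ for all $i$. Choose $h\in\mathfrak z$ antidominant with $\Phi_h=\{\pm\alpha\}$, so $P=Q$. The face $F$ lies in $H=\{\sum w_i^{-1}\lambda_i\in\mathbb R\alpha\}$, which has codimension $2$, so $\operatorname{span}F=H$. By Lemma 3(b), $F=H\cap C^{k+1}$.

Call the indices $i=0,\dots,k$ *words*. Word $i$ has the open chamber $D_i=w_i^{-1}\operatorname{int}C$. On $D_i$ the root $\alpha$ is positive since $w_i\alpha>0$. Strings are as in Section 6, and $n_i(S)$ is the number of roots of $S$ that are negative on $D_i$. We know three things.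

* (i) $\sum_in_i(S)=\#S$ for every string $S$. Indeed, for generic $l_i$ the map $\mathfrak n\to\prod_i\mathfrak n/\mathrm{Ad}(l_i)T_{w_i}$ is injective between spaces of equal dimension, so it is an isomorphism. The $T_{w_i}$ and $L$ respect $\mathfrak n=\bigoplus_SV_S$, so the map is the direct sum of the maps $V_S\to\prod_iV_S/\mathrm{Ad}(l_i)(T_{w_i}\cap V_S)$. Each of these is then an isomorphism. Compare dimensions.
* (ii) There are $\nu_i\in D_i$ with $\sum\nu_i\in\mathbb R\alpha$: take $\nu_i=w_i^{-1}\lambda_i$ for a strictly dominant $(\lambda_i)\in F$. Fix them.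
* (iii) $\alpha\notin\overline{D_i}$. Otherwise $w_i\alpha\in C$, and the tuple with $w_i\alpha$ in slot $i$ and $0$ elsewhere lies in $H\cap C^{k+1}\subset\Gamma$, which Theorem 2 forbids.

Say that word $i$ *splits* $S$ if $0<n_i(S)<\#S$.

**Lemma 11.** There is a word $j$ such that every string split by some word is split by exactly two words, one of them $j$.

We first show that Lemma 11 gives the contradiction; its proof is in Sections 11 and 12.

**Step 1: new words for $B$.** Put $\tilde w_j=w_j$ and $\tilde w_i=w_is_\alpha$ for $i\ne j$. As $h$ is antidominant and $\alpha>0$, the negative roots are $\Phi^-=\{(\gamma,h)>0\}\cup\{-\alpha\}$. We claim that every $\gamma\in\Phi^-$ satisfies $\tilde w_i\gamma<0$ for exactly one $i$.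

For $\gamma=-\alpha$: $\tilde w_j(-\alpha)=-w_j\alpha<0$, and $\tilde w_i(-\alpha)=w_i\alpha>0$ for $i\ne j$.

For $\gamma$ in a string $S$ that is split by two words $i$ and $j$: the other words have $n(S)=0$ or $\#S$, and by (i) the value $\#S$ is excluded since $n_i,n_j>0$. So the other words are negative on nothing in $S$, and $n_i(S)+n_j(S)=\#S$. Now $w_j$ is negative on the $n_j(S)$ lowest roots of $S$. Since $s_\alpha$ reverses $S$, $\tilde w_i$ is negative on the $n_i(S)$ highest ones. The other words are still negative on nothing. So each root of $S$ is negative for exactly one word.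

For $\gamma$ in an unsplit string $S$: by (i) one word is negative on all of $S$ and the others on nothing. This is unchanged by $s_\alpha$, which preserves $S$.

**Step 2: Levi-movability and intersection number $1$ for $P=B$.** Apply Lemma 5 with $h-\varepsilon\alpha$ for $h$, where $\varepsilon>0$ is small. This vector is positive exactly on $\Phi^-$, so now $Q=B$, $L=T$, and $T_{\tilde w_i}$ is spanned by the $\mathfrak g_\gamma$ with $\gamma\in\Phi^-$, $\tilde w_i\gamma>0$. By Step 1 the codimensions add up to $\#\Phi^-$ and $\bigcap T_{\tilde w_i}=0$. So $(\tilde w_i)$ is Levi-movable for $P=B$, and by Lemma 5(1) the intersection $\bigcap g_iB\tilde w_iB/B$ is nonempty for generic $g_i$.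

It has at most one point. Since $s_\alpha\in W_L$, $B\tilde w_iP=Bw_iP$. So $\bigcap g_iB\tilde w_iB/B$ maps to $\bigcap g_iBw_iP/P$, which for generic $g_i$ is one point $y$. On slot $j$ we have $\tilde w_j=w_j$, and $g_jBw_jB/B\to g_jBw_jP/P$ is bijective because $w_j\in W^P$: both sides are parametrized by the unipotent group with roots $\{\beta>0:w_j^{-1}\beta<0\}$, as no such $w_j^{-1}\beta$ lies in $\Phi_L$. So at most one point lies over $y$, and the intersection number is $1$.

**Step 3: a smaller regular face.** By Theorem 10, $F_B=\Gamma\cap\{\sum\tilde w_i^{-1}\lambda_i=0\}$ is a regular face of codimension $3$. For $x\in\alpha^\perp$ we have $\tilde w_ix=w_ix$, so $F_B\subset\Gamma\cap H=F$. As $F$ has codimension $2$, this contradicts the minimality of $F$.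

So once Lemma 11 is proved, minimal regular faces have codimension $3$ for simple $G$ of rank $3$, and Theorem 1 follows. For the lemma itself we may replace $(h,w_i)$ by $(uh,w_iu^{-1})$ and $\alpha$ by $u\alpha$ with $u\in W$: chambers, strings and $\nu_i$ are moved by $u$, and neither (i)–(iii) nor the lemma changes. So we normalize by $W$. Letters for coordinates denote the coordinates of $\nu_i\in D_i$. By regularity all inequalities between them that come from roots are strict. A singleton string is never split.

One counting fact will be used often. *If $\#S=2$ and $S$ is split, then by (i) exactly two words split it, and all other words have $n(S)=0$.* Indeed a splitting word has $n(S)=1$, other words have $0$ or $2$, and the total is $2$.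

## 11. The two strings of $A_3$

Name the four coordinates $(a,d,q,q')$, in some order, with $\alpha=e_a-e_d$. Then $a>d$ in all words, and $h=(s,s,t,t')$ with $s,t,t'$ distinct. The strings are
$$S_q=\pm\{e_a-e_q,\ e_d-e_q\},\qquad S_{q'}=\pm\{e_a-e_{q'},\ e_d-e_{q'}\},\qquad\pm(e_q-e_{q'}),$$
with the signs that make $h$ positive.

**Step 1: reduction.** A word splits $S_q$ if and only if $d<q<a$, and likewise for $q'$. The vector $\alpha$ has coordinate $1$ at $a$, $-1$ at $d$, and $0$ at $q,q'$. So $\alpha\in\overline{D_i}$ if and only if $d<q<a$ and $d<q'<a$. By (iii), no word splits both $S_q$ and $S_{q'}$. If at most one of the two strings is split, take for $j$ one of its two splitting words (any word if nothing is split). So Lemma 11 holds unless both are split, and then the two pairs of splitting words are disjoint. Say words $0,1$ split $S_q$ and words $2,3$ split $S_{q'}$. All words other than $2,3$ have $n(S_{q'})=0$, and all words other than $0,1$ have $n(S_q)=0$. We show that this is impossible.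

**Step 2: $s>t,t'$.** Here $n(S_{q'})=0$ means $d>q'$. In words $0,1$ we get $q>d>q'$. In words $2,3$ we get $q'>d>q$. So $e_q-e_{q'}$ is positive in at least two words and negative in at least two, contradicting (i) for the singleton $\pm(e_q-e_{q'})$.

**Step 3: $s<t,t'$.** Here $n(S_{q'})=0$ means $q'>a$. In words $0,1$: $q<a<q'$. In words $2,3$: $q'<a<q$. The same contradiction.

**Step 4: $t<s<t'$, or the same with $q,q'$ exchanged.** Here $n(S_q)=0$ means $d>q$, and $n(S_{q'})=0$ means $q'>a$. In words $0,1$: $q'>a>q$. In words $2,3$: $q'>d>q$. In all other words: $q'>a>d>q$. So the root $e_{q'}-e_q$, on which $h$ is $t'-t>0$, is negative in no word, contradicting (i).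

This proves Lemma 11 for $A_3$.

## 12. The strings of $B_3$ and $C_3$

Up to $W$ there are two kinds of $\alpha$: $e_p$ (in $B_3$) or $2e_p$ (in $C_3$), and $e_a-e_d$ in both types.

### $\alpha=e_p$ in $B_3$, $\alpha=2e_p$ in $C_3$

Name the coordinates $(p,q_1,q_2)$. Then $p>0$ in all words. By sign changes and a permutation of $q_1,q_2$ we normalize $h=(0,t_1,t_2)$ with $t_1>t_2>0$; equalities and zeros are excluded by $\Phi_h=\{\pm\alpha\}$. For $l=1,2$ there is the string $S_l=\{e_l-e_p,\,e_l,\,e_l+e_p\}$ in $B_3$ and $S_l=\{e_l-e_p,\,e_l+e_p\}$ in $C_3$, where $e_l$ is the unit vector of the coordinate $q_l$. All other strings are singletons, among them $e_1\pm e_2$.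

**Step 1: who splits what.** A word splits $S_l$ if and only if $|q_l|<p$. The chamber closure $\overline{D_i}$ contains $\alpha$ if and only if $p>|q_1|$ and $p>|q_2|$. By (iii), no word splits both $S_1$ and $S_2$.

**Step 2: a split string is split by exactly two words, and the others have $n(S_l)=0$.** For $C_3$ this is the counting fact. For $B_3$, $\#S_l=3$ and a splitting word has $n=1$ (if $q_l>0$) or $n=2$ (if $q_l<0$). If some word splits $S_l$, no word has $n=3$, by (i), so the nonzero values of $n_i(S_l)$ are $\{1,2\}$ or $\{1,1,1\}$. In the second case $q_l>0$ in the three splitting words, and all other words have $n=0$, so $q_l>p>0$ there. Then $q_l>0$ in all words, which contradicts $\sum_iq_l=0$ from (ii).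

**Step 3: conclusion.** If at most one of $S_1,S_2$ is split, take for $j$ one of its splitting words (any word if nothing is split). Otherwise $S_1$ is split by words $0,1$ and $S_2$ by words $2,3$, all distinct. In words $0,1$ we have $|q_1|<p$ and $n(S_2)=0$, so $q_2>p>q_1$. Then $e_1-e_2$, on which $h$ is $t_1-t_2>0$, is negative in two words, contradicting (i). So this case does not occur, and Lemma 11 holds.

### $\alpha=e_a-e_d$ in $B_3$ and $C_3$

Name the coordinates $(a,d,q)$. Then $a>d$ in all words, and $h=(s,s,t)$. The sign change of $q$ and the map $(a,d)\mapsto(-d,-a)$ lie in $W$ and fix $\alpha$. With them we normalize $s,t>0$. Also $s\ne t$. The strings are: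

* $P_+=\{e_a+e_q,\ e_d+e_q\}$;
* $P_-=\{e_a-e_q,\ e_d-e_q\}$ if $s>t$, and the negative of this set if $t>s$;
* $R=\{e_a,e_d\}$ and $\{e_a+e_d\}$ for $B_3$; $R=\{2e_a,\ e_a+e_d,\ 2e_d\}$ for $C_3$;
* the singleton $e_q$ for $B_3$, $2e_q$ for $C_3$.

A word splits $P_-$ if and only if $d<q<a$; it splits $P_+$ if and only if $d<-q<a$; and it splits $R$ if and only if $d<0<a$. In the last case call the word *mixed*.

**Step 1: no word splits both $P_+$ and $P_-$.** The roots that are positive on $\alpha$ are $\alpha$, $e_a\pm e_q$, $-e_d\pm e_q$, and $e_a,-e_d$ (or their doubles). All of them are positive on $D_i$ if and only if $a>|q|$ and $-d>|q|$; this is the condition for $\alpha\in\overline{D_i}$. By (iii) it holds in no word. A word that splits both $P_+$ and $P_-$ has $d<\pm q<a$, so $a>|q|$ and $-d>|q|$, which is excluded.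

**Step 2: the word $V$.** By (i) for $e_q$ (or $2e_q$), exactly one word has $q<0$. Call it $V$.

**Step 3: the word $D$ and the mixed words.** We show: *exactly one word $D$ has $a+d<0$; and either there are no mixed words, or there are exactly two mixed words $A_+$ and $A_-=D$, and all other words have $d>0$.*

For $B_3$, (i) for $e_a+e_d$ gives exactly one word $D$ with $a+d<0$. The number $n_i(R)$ is $2$ if $a<0$, $1$ if the word is mixed, $0$ if $d>0$, and the total is $2$. So either one word has $a<0$ and the rest have $d>0$, and there are no mixed words; or exactly two words are mixed and the rest have $d>0$. In the latter case $D$ is one of the two mixed words, because $a+d>0$ when $d>0$.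

For $C_3$, the number $n_i(R)$ is $3$ if $a<0$, $2$ if the word is mixed with $a+d<0$, $1$ if it is mixed with $a+d>0$, and $0$ if $d>0$. The total is $3$, so the nonzero values are $\{3\}$, $\{2,1\}$ or $\{1,1,1\}$. The last would give $a+d>0$ in all words, contradicting $\sum_i(a+d)=0$ from (ii). For $\{3\}$, $D$ is the word with $a<0$ and there are no mixed words. For $\{2,1\}$, $D$ is the word with value $2$, there are exactly two mixed words, and the rest have $d>0$.

With the counting fact for $P_\pm$ it follows that each of $P_+,P_-,R$, if split, is split by exactly two words.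

**Step 4: $P_+$ can only be split by $V$ and $D$.** We show: *if $P_+$ is split, then it is split exactly by $V$ and $D$, with $V\ne D$; in $V$ we have $q<d<a$, and in $D$ we have $q>a>d$.*

Let a word split $P_+$, so $d<-q<a$. By Step 1 it does not split $P_-$, so $q$ is not between $d$ and $a$. Suppose first $q<0$, so the word is $V$. Then $q<-q<a$, hence $q<d$. So $-q>-d$, and with $-q>d$ we get $a>-q>|d|$. Thus $a+d>0$, and the word is not $D$. Suppose now $q>0$, so the word is not $V$. Then $q>-q>d$, hence $q>a$. With $d<-q$ we get $a<q<-d$, so $a+d<0$, and the word is $D$. At most one word falls under each case, and two words split $P_+$. So they are $V$ and $D$, and they differ.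

**Step 5: a word that splits $P_-$ and has $q<0$ is $D$.** By Step 1 it does not split $P_+$, so $-q$ is not between $d$ and $a$. As $-q>q>d$, we get $-q>a$. From $d<q$ we get $-d>-q>a$, so $a+d<0$.

**Step 6: choice of $j$.** We go through the possible sets of split strings among $P_+,P_-,R$.

*$P_+$ and $P_-$ are not both split.* If $P_+$ is split, then by Step 4 the roots $e_a-e_q$ and $e_d-e_q$ are both positive in $V$ and both negative in $D$. So $n(P_-)=2$ for $D$ if $s>t$, and for $V$ if $t>s$. By (i), all other words have $n(P_-)=0$, and no word splits $P_-$.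

*$P_+$ and $R$ are split.* By Steps 3 and 4, $D$ splits both. Take $j=D$.

*$P_-$ and $R$ are split.* We show that they share a splitting word, which we take as $j$. Suppose not: $P_-$ is split by two words $i,i'\notin\{A_+,A_-\}$. Since $D=A_-$, Step 5 shows that $q>0$ in words $i$ and $i'$. By the counting fact, $n(P_-)=0$ in all other words. If $s>t$, then in $A_+$ and $A_-$ the root $e_d-e_q$ is positive, so $q<d<0$. Two words then have $q<0$, contradicting Step 2. If $t>s$, consider $V$. Since $q<0$ in $V$, it is neither $i$ nor $i'$, so $n(P_-)=0$ in $V$, that is, $q>a$. Thus $a<q<0$ in $V$. But by Step 3, as $R$ is split, all words are mixed or have $d>0$, so $a>0$ in all words, a contradiction.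

*At most one of $P_+,P_-,R$ is split.* Take for $j$ one of its two splitting words, or any word if nothing is split.

This proves Lemma 11 for $B_3$ and $C_3$. By Section 10, for simple $G$ of rank $3$ no minimal regular face has codimension $2$, so by Lemmas 8 and 9 all minimal regular faces have codimension $3$. Together with the cases $n\le2$ and the reduction to simple groups in Section 9, this proves the "if" part of Theorem 1, and the proof of Theorem 1 is complete. $\blacksquare$

As for what is used where: Proposition 4 and the failure for rank $\ge4$ rest only on Theorem 2, and so do simple factors of rank $\le2$. Simple factors of rank $3$ use Theorem 10 in addition.
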